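\title{Regular graphs of degree $2d$ whose $d$-dimensional algebraic connectivity is bounded away from zero}

\begin{abstract}
The $d$-dimensional algebraic connectivity $a_d(G)$ of a graph $G$ measures how stiff a bar-and-joint framework with graph $G$ can be made in $\mathbb{R}^d$. A $2d$-regular graph has only $\binom{d+1}{2}$ more edges than $a_d(G)>0$ requires, and it was conjectured that the maximum of $a_d$ over $2d$-regular graphs on $n$ vertices tends to zero as $n\to\infty$. We show that this is true for $d=1$ and false for every $d\ge2$: there is $c_d>0$ such that for every large $n$ some $2d$-regular graph on $n$ vertices has $a_d(G)\ge c_d$. The proof first builds $2d$-regular graphs with freely assigned edge directions and a uniform spectral gap, from two regular simplices and cubic expanders, and then realizes the directions as limits of frameworks. As a consequence, for $d\ge2$ and large $n$, $k$-regular graphs have $a_d=0$ when $k<2d$, and can have $a_d\ge c_d$ when $k\ge 2d$.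
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G=(V,E)$ be a finite simple graph, let $d\ge1$, and let $p:V\to\mathbb{R}^d$ be any map; the pair $(G,p)$ is a \emph{framework}. For distinct $u,v\in V$ let $d_{uv}$ be the unit vector $(p(u)-p(v))/|p(u)-p(v)|$ if $p(u)\ne p(v)$, and let $d_{uv}=0$ otherwise. Let $\{1_u\}_{u\in V}$ be the standard basis of $\mathbb{R}^{|V|}$. The \emph{normalized rigidity matrix} $R(G,p)$ is the $d|V|\times|E|$ matrix whose columns are the Kronecker products $(1_u-1_v)\otimes d_{uv}$, $uv\in E$, and the \emph{stiffness matrix} is $L(G,p)=R(G,p)R(G,p)^t$. If a vector $x\in\mathbb{R}^{d|V|}$ is read as a map $x:V\to\mathbb{R}^d$, then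
\begin{equation}\label{eq:form}
x^tL(G,p)x=\sum_{uv\in E}\big((x_u-x_v)\cdot d_{uv}\big)^2 .
\end{equation}
When $p(u)\neq p(v)$, the number $(x_u-x_v)\cdot d_{uv}$ is the derivative at $\tau=0$ of the distance between $p(u)+\tau x_u$ and $p(v)+\tau x_v$. So \eqref{eq:form} measures how much the velocity field $x$ stretches the edges to first order. The velocity fields of rigid motions, $x_v=t+Ap(v)$ with $t\in\mathbb{R}^d$ and $A$ skew-symmetric, stretch nothing. They depend on
\[D=\binom{d+1}{2}\]
parameters, and the kernel of the positive semidefinite matrix $L(G,p)$ has dimension at least $D$ when $|V|>d$. Writing $\lambda_i$ for the $i$-th smallest eigenvalue, the first eigenvalue that carries information is $\lambda_{D+1}$, and the \emph{$d$-dimensional algebraic connectivity} of $G$ is its best value over all placements: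
\[a_d(G)=\sup\big\{\lambda_{D+1}(L(G,p)) : p:V\to\mathbb{R}^d\big\}.\]
For $d=1$ we have $d_{uv}\in\{0,\pm1\}$. The form \eqref{eq:form} is then at most the form $\sum_{uv\in E}(x_u-x_v)^2$ of the graph Laplacian, with equality when $p$ is injective. Since eigenvalues are monotone in the form (Lemma~\ref{lem:eig}(b)), $a_1(G)$ is the second smallest Laplacian eigenvalue, the usual (Fiedler) algebraic connectivity.

How many edges does a graph on $n$ vertices need in order to have $a_d(G)$ bounded below by a constant independent of $n$? A count gives a first bound. The rank of $L(G,p)$ is at most $|E|$, so its kernel has dimension at least $dn-|E|$, and therefore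
\begin{equation}\label{eq:count}
a_d(G)=0\quad\text{whenever } |E|<dn-D .
\end{equation}
A $2d$-regular graph has $dn$ edges, which exceeds the minimum $dn-D$ by the fixed amount $D$, however large $n$ is; deleting any $D+1$ of its edges makes $a_d$ vanish. Such a graph has almost no redundancy, and one would guess that it must have a soft motion when $n$ is large. The case $d=1$ supports the guess. A $2$-regular graph is a disjoint union of cycles, so $a_1(G)=0$ if $G$ is disconnected, while the cycle $C_n$ has Laplacian eigenvalues $2-2\cos(2\pi j/n)$ and hence $a_1(C_n)=2-2\cos(2\pi/n)\to0$. One more unit of degree, that is, a surplus of edges proportional to $n$, does allow $a_1\ge 3-2\sqrt2$ for infinitely many $n$ (Section~\ref{sec:expanders}). The following conjecture is posed in \cite{LNPR}; Jord\'an and Tanigawa conjectured a special case of it (their Conjecture~2).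

\medskip
\noindent\textbf{Conjecture.} \emph{For every $d\ge1$,}
\[\lim_{n\to\infty}\max\{a_d(G): G\text{ is $2d$-regular on $n$ vertices}\}=0 .\]
Here $n$ ranges over all $n\ge 2d+1$, the values for which a $2d$-regular graph on $n$ vertices exists.

\begin{theorem}\label{thm:main}
The conjecture is true for $d=1$ and false for every $d\ge2$. More strongly, for every $d\ge2$ there are $c_d>0$ and $n_d$ such that for every $n\ge n_d$ there is a $2d$-regular simple graph $G$ on $n$ vertices with $a_d(G)\ge c_d$. Hence
\[\liminf_{n\to\infty}\max\{a_d(G):G\text{ is $2d$-regular on $n$ vertices}\}>0\qquad(d\ge2).\]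
\end{theorem}

\begin{theorem}\label{thm:degree}
Let $d\ge2$ and $k\ge1$.
\begin{enumerate}
\item[(a)] If $k<2d$, then $a_d(G)=0$ for every $k$-regular graph $G$ on $n>d(d+1)$ vertices.
\item[(b)] If $k\ge2d$, then with the constant $c_d$ of Theorem~\ref{thm:main}, which does not depend on $k$, for all sufficiently large $n$ with $kn$ even there is a $k$-regular graph $G$ on $n$ vertices with $a_d(G)\ge c_d$.
\end{enumerate}
\end{theorem}

The case $d=1$ of Theorem~\ref{thm:main} is the computation with cycles above. Part (a) of Theorem~\ref{thm:degree} follows from \eqref{eq:count}: if $k\le 2d-1$ and $n>d(d+1)=2D$, then $|E|=kn/2\le dn-n/2<dn-D$. From now on $d\ge2$.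

The proof of Theorem~\ref{thm:main} separates two difficulties. The first is to make a system with as many equations as unknowns uniformly stable. We solve it in a relaxed setting, where each edge may be given any direction, whether or not it comes from positions (Sections~\ref{sec:networks}--\ref{sec:alld}). The key is the arc network of Section~\ref{sec:arc}, in which a single quadratic identity eliminates a positive fraction of the unknowns and leaves an overdetermined system that an expander controls. The second difficulty is to realize prescribed directions by positions without changing the degree $2d$; Section~\ref{sec:frameworks} does this with vertices placed at rapidly decreasing scales. Section~\ref{sec:degree} proves Theorem~\ref{thm:degree}(b).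

\section{Eigenvalues and direction networks}\label{sec:networks}

We use three standard facts about eigenvalues.

\begin{lemma}\label{lem:eig}
Let $L,L'$ be real symmetric $m\times m$ matrices.
\begin{enumerate}
\item[(a)] If $S\subseteq\mathbb{R}^m$ is a subspace of codimension at most $D<m$, $C>0$, and $|x|^2\le C\,x^tLx$ for all $x\in S$, then $\lambda_{D+1}(L)\ge1/C$.
\item[(b)] If $L'-L$ is positive semidefinite, then $\lambda_i(L')\ge\lambda_i(L)$ for all $i$.
\item[(c)] $|\lambda_i(L)-\lambda_i(L')|\le\|L-L'\|$ for all $i$, where $\|\cdot\|$ is the operator norm.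
\end{enumerate}
\end{lemma}

\begin{proof}
The span of eigenvectors for $\lambda_1,\dots,\lambda_{D+1}$ has dimension $D+1$, so it contains a nonzero $x\in S$, and $|x|^2\le C\,x^tLx\le C\lambda_{D+1}(L)|x|^2$. This is (a). Part (b) follows from the Courant--Fischer formula $\lambda_i(L)=\min_{\dim T=i}\max_{x\in T,\,|x|=1}x^tLx$, and (c) follows from (b) because $L'+\|L-L'\|I-L$ and $L+\|L-L'\|I-L'$ are positive semidefinite.
\end{proof}

For symmetric matrices we write $A\ge B$ when $A-B$ is positive semidefinite. For a finite set $W$ and a map $f:W\to\mathbb{R}^d$ with mean $\bar f$, put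
\[\operatorname{Var}(f)=\min_{t\in\mathbb{R}^d}\sum_{w\in W}|f_w-t|^2=\sum_{w\in W}|f_w-\bar f|^2 .\]

A \emph{direction network} $(H,q)$ in $\mathbb{R}^d$ is a finite loopless multigraph $H$ together with a unit vector $q_e\in\mathbb{R}^d$ for each edge $e$. Its \emph{energy} is the quadratic form
\[\mathcal{E}_{H,q}(x)=\sum_{e=bb'\in E(H)}\big((x_b-x_{b'})\cdot q_e\big)^2,\qquad x:V(H)\to\mathbb{R}^d,\]
written $\mathcal{E}_H$ when $q$ is understood. The network has \emph{gap at least $c$} if $\mathcal{E}_H(x)\ge c\operatorname{Var}(x)$ for all $x$. This is \eqref{eq:form} with the directions freed from the positions. Only translations are discounted in the gap, since the rotation fields $Ap(v)$ have no meaning without $p$.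

Because $a_d$ is a supremum, a direction network on a simple graph is as good as a framework if its directions are limits of directions of frameworks.

\begin{lemma}\label{lem:limit}
Let $(G,q)$ be a direction network in $\mathbb{R}^d$ on a simple graph $G$ with more than $d$ vertices. Suppose that there are maps $p_s:V(G)\to\mathbb{R}^d$, $0<s<1$, such that for each edge $e=uv$ the vector $d_{uv}$ of $(G,p_s)$ tends to $q_e$ or $-q_e$ as $s\to0$. If $\sum_v|x_v|^2\le C\,\mathcal{E}_{G,q}(x)$ for all $x$ in a subspace of codimension at most $D$, then $a_d(G)\ge1/C$.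
\end{lemma}

\begin{proof}
By \eqref{eq:form}, the entries of $L(G,p_s)$ are fixed linear combinations of the entries of the matrices $d_{uv}d_{uv}^t$, which tend to $q_eq_e^t$. So $L(G,p_s)$ tends to the matrix $L_0$ of the form $\mathcal{E}_{G,q}$. By Lemma~\ref{lem:eig}(c) and (a), $a_d(G)\ge\lim_{s\to0}\lambda_{D+1}(L(G,p_s))=\lambda_{D+1}(L_0)\ge1/C$.
\end{proof}

A $2d$-regular direction network on $N$ vertices has $dN$ edges and $dN$ scalar unknowns, so the relaxed problem is as tight as the original one. In dimension one nothing is gained: all directions are $\pm1$, and a $2$-regular network on $N\ge3$ vertices has gap at most $2-2\cos(2\pi/N)$. In higher dimensions we shall prove the following.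

\begin{proposition}\label{prop:network}
For each $d\ge2$ there are $c>0$, a positive integer $\nu$, and a sequence $(g_j)_{j\ge1}$ of unit vectors in $\mathbb{R}^d$ with $g_{j+24d}=g_j$, any $d$ consecutive terms of which are linearly independent, such that for every integer $K\ge3$ there is a $2d$-regular direction network $(H,q)$ in $\mathbb{R}^d$ on $N=\nu K$ vertices with gap at least $c$, whose edges can be enumerated $e_1,\dots,e_{dN}$ so that $q_{e_j}=g_j$.
\end{proposition}

The conditions on the sequence serve the realization step. There each edge $e_j$ is replaced by a new vertex, which is held in place along the $d$ directions $g_{j-d+1},\dots,g_j$; these must form a basis, and periodicity makes the bases uniformly well conditioned.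

\section{The arc network of two simplices}\label{sec:arc}

\subsection{Definition}

Let $\omega_0,\dots,\omega_d$ and $\eta_0,\dots,\eta_d$ be unit vectors in $\mathbb{R}^d$ with
\begin{equation}\label{eq:simplices}
\omega_i\cdot\omega_j=\eta_i\cdot\eta_j=-\tfrac1d\quad(i\neq j),\qquad \omega_i\cdot\eta_i=0\quad(0\le i\le d).
\end{equation}
These are the vertices of two regular simplices centered at the origin, with corresponding vertices orthogonal. The last condition cannot hold for $d=1$. We shall need such pairs only for $d=2$ and $d=3$, but the argument is the same for all $d\ge2$. Let $Q_i$ be the orthogonal projection onto $\operatorname{span}(\omega_i,\eta_i)$, so that $|Q_iy|^2=(\omega_i\cdot y)^2+(\eta_i\cdot y)^2$.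

Let $(f_0,\dots,f_d)$ be either simplex and let $F$ be the $d\times(d+1)$ matrix with these columns. Its Gram matrix is $F^tF=\frac{d+1}{d}\Pi$, where $\Pi=I-\frac1{d+1}J$ ($J$ the all-ones matrix) is the orthogonal projection of $\mathbb{R}^{d+1}$ onto the vectors with coordinate sum zero. The $d\times d$ matrix $FF^t$ has the same nonzero eigenvalues, namely $\frac{d+1}d$ with multiplicity $d$. Hence
\begin{equation}\label{eq:frame}
\sum_{j}f_jf_j^t=\tfrac{d+1}{d}I,\quad\text{that is,}\quad y=\tfrac{d}{d+1}\sum_j(f_j\cdot y)f_j\ \text{ and }\ \sum_j(f_j\cdot y)^2=\tfrac{d+1}{d}|y|^2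
\end{equation}
for all $y\in\mathbb{R}^d$.

An edge coloring is \emph{proper} if edges with a common endpoint have different colors. Let $X$ be a loopless bipartite $(d+1)$-regular multigraph with parts $U_\omega,U_\eta$ and a proper edge coloring by $\{0,\dots,d\}$; every vertex then meets every color exactly once. Put $f_i(w)=\omega_i$ for $w\in U_\omega$ and $f_i(w)=\eta_i$ for $w\in U_\eta$. Each edge of $X$ gives two opposite arcs, which inherit its color. Let $\mathrm{in}_i(w)$ and $\mathrm{out}_i(w)$ be the arcs of color $i$ into and out of $w$.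

The \emph{arc network} $H(X)$ has the arcs of $X$ as vertices, and for each $w\in V(X)$ and each ordered pair of colors $i\neq j$ it has an edge joining $\mathrm{in}_i(w)$ to $\mathrm{out}_j(w)$ with direction $f_j(w)$. Thus two arcs are joined when one can follow the other without reversing along the same edge, and the direction is read from the second arc. The following properties come from the definition.
\begin{itemize}
\item $H(X)$ has $(d+1)|V(X)|$ vertices, and it is loopless since joined arcs have different colors.
\item $H(X)$ is $2d$-regular: an arc from $u$ to $v$ of color $i$ has $d$ edges at its head, with the directions $f_j(v)$, $j\ne i$, and $d$ edges at its tail, all with direction $f_i(u)$.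
\item For each $w$ and $j$, exactly $d$ of the edges at $w$ have direction $f_j(w)$. Since $X$ is regular and bipartite, $|U_\omega|=|U_\eta|$, so each of the $2(d+1)$ labels $\omega_j,\eta_j$ is carried by exactly $d|V(X)|/2$ edges.
\end{itemize}

\subsection{The plane at zero energy}\label{sec:plane}

Let $d=2$, let $\omega_j=(\cos\frac{2\pi j}3,\sin\frac{2\pi j}{3})$, and let $\eta_j$ be $\omega_j$ rotated by $90^\circ$. Then \eqref{eq:simplices} holds. With colors read modulo $3$ we have $\omega_1-\omega_2=(0,\sqrt3)=\sqrt3\,\eta_0$; rotating this by multiples of $120^\circ$, and then by $90^\circ$, gives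
\begin{equation}\label{eq:plane}
\eta_i=\tfrac1{\sqrt3}(\omega_{i+1}-\omega_{i+2}),\qquad \omega_i=-\tfrac1{\sqrt3}(\eta_{i+1}-\eta_{i+2}).
\end{equation}
Let $X$ be connected with $m$ vertices, and suppose $\mathcal{E}_{H(X)}(x)=0$. We show that $x$ is constant.

Put $z_w(j)=f_j(w)\cdot x_{\mathrm{out}_j(w)}$, one number for each arc. Let $a$ be an arc from $u$ to $v$ of color $i$. The two edges at its head say that $f_j(v)\cdot x_a=z_v(j)$ for $j=i+1,i+2$. These two equations determine $x_a$, and in particular they determine $z_u(i)=f_i(u)\cdot x_a$. Since $u$ and $v$ lie in opposite parts, \eqref{eq:plane} gives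
\begin{equation}\label{eq:planetransfer}
z_u(i)=\pm\tfrac1{\sqrt3}\big(z_v(i+1)-z_v(i+2)\big).
\end{equation}
These are $3m$ equations in the $3m$ unknowns $z$; the system is still square. Now square \eqref{eq:planetransfer} and sum over the three arcs into $v$. Since $(\alpha-\beta)^2+(\beta-\gamma)^2+(\gamma-\alpha)^2=3(\alpha^2+\beta^2+\gamma^2)-(\alpha+\beta+\gamma)^2$, the right-hand sides add up to $\sum_jz_v(j)^2-\frac13\big(\sum_jz_v(j)\big)^2$. Sum over $v$. On the left every arc occurs once, which gives $\sum_{w,j}z_w(j)^2$. The same sum stands on the right and cancels, leaving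
\[\sum_v\Big(\sum_jz_v(j)\Big)^2=0 .\]
One identity has produced $m$ linear conditions. The map $t\mapsto(f_j(v)\cdot t)_j$ sends $\mathbb{R}^2$ bijectively onto the triples with sum zero, so $z_v(j)=f_j(v)\cdot t_v$ for a unique $t_v\in\mathbb{R}^2$. The two equations at the head of $a$ now give $x_a=t_v$, and then $f_i(u)\cdot t_u=z_u(i)=f_i(u)\cdot t_v$. We have $3m$ equations in only $2m$ unknowns. For an edge $uv$ of color $i$, its two arcs say that $t_u-t_v$ is orthogonal to both $\omega_i$ and $\eta_i$, so $t_u=t_v$. As $X$ is connected, $t$ is constant, and so is $x$.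

What is left at the end is the ordinary connectivity of a cubic graph, and cubic graphs, unlike cycles, can be expanders. The next lemma makes the argument quantitative.

\subsection{The gap of the arc network}

For $t:V(X)\to\mathbb{R}^d$ define the \emph{projected energy}
\[\mathcal{P}_X(t)=\sum_{i=0}^d\ \sum_{uv\in E(X)\text{ of color }i}|Q_i(t_u-t_v)|^2 .\]

\begin{lemma}\label{lem:arc}
Let $d\geq 2$ and $\gamma>0$, and suppose that $\mathcal{P}_X(t)\ge\gamma\operatorname{Var}(t)$ for all $t:V(X)\to\mathbb{R}^d$. Then $H(X)$ has gap at least $\big(2d^2(\beta+1)^2+2d\big)^{-1}$, where $\beta=\frac6\gamma+2$.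
\end{lemma}

\begin{proof}
Let $x:V(H(X))\to\mathbb{R}^d$ and $\varepsilon=\mathcal{E}_{H(X)}(x)^{1/2}$. Put $z_w(j)=f_j(w)\cdot x_{\mathrm{out}_j(w)}$ and, for $i\neq j$, $\varepsilon_{ij}(w)=f_j(w)\cdot(x_{\mathrm{in}_i(w)}-x_{\mathrm{out}_j(w)})$. Then
\begin{equation}\label{eq:head}
f_j(w)\cdot x_{\mathrm{in}_i(w)}=z_w(j)+\varepsilon_{ij}(w)\quad(j\ne i),\qquad\sum_{w}\sum_{i\neq j}\varepsilon_{ij}(w)^2=\varepsilon^2 .
\end{equation}
We regard $z$ as a function on arcs, $z_{\mathrm{out}_j(w)}=z_w(j)$, and write $\|\cdot\|$ for the Euclidean norm of such functions.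

\emph{Splitting $z$.} Put $t_w=\frac d{d+1}\sum_jz_w(j)f_j(w)$ and $\bar z_w=\frac1{d+1}\sum_jz_w(j)$. By the form of the Gram matrix, $(f_i(w)\cdot t_w)_i=\Pi z_w$ is $z_w$ minus its mean. With \eqref{eq:frame} this gives
\begin{equation}\label{eq:split}
z_w(i)=f_i(w)\cdot t_w+\bar z_w,\qquad \sum_iz_w(i)^2=\tfrac{d+1}d|t_w|^2+(d+1)\bar z_w^2 .
\end{equation}
Let $\Delta=(d+1)\sum_w\bar z_w^2$. Subtracting a constant vector $y$ from $x$ leaves each $\varepsilon_{ij}(w)$ and $\operatorname{Var}(x)$ unchanged, and by \eqref{eq:frame} it replaces $t_w$ by $t_w-\frac{d}{d+1}\sum_j(f_j(w)\cdot y)f_j(w)=t_w-y$. So we may assume $\sum_wt_w=0$, and it suffices to bound $\sum_a|x_a|^2\ge\operatorname{Var}(x)$ by a multiple of $\varepsilon^2$.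

\emph{Transfer along an arc.} Let $a$ be an arc from $u$ to $v$ of color $i$, so $a=\mathrm{out}_i(u)=\mathrm{in}_i(v)$. Put $C_j=\frac d{d+1}f_i(u)\cdot f_j(v)$. By \eqref{eq:frame}, $f_i(u)=\sum_jC_jf_j(v)$ and $\sum_jC_j^2=\big(\frac d{d+1}\big)^2\frac{d+1}{d}\le1$. By the orthogonality in \eqref{eq:simplices}, $C_i=0$; this matters because \eqref{eq:head} says nothing about $f_i(v)\cdot x_a$. Hence
\begin{equation}\label{eq:transfer}
z_u(i)=\sum_{j\neq i}C_j\,f_j(v)\cdot x_a=\sum_jC_jz_v(j)+\delta_a=f_i(u)\cdot t_v+\delta_a,
\end{equation}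
where $\delta_a=\sum_{j\neq i}C_j\varepsilon_{ij}(v)$. By the Cauchy--Schwarz inequality $\delta_a^2\le\sum_{j\ne i}\varepsilon_{ij}(v)^2$. The arcs correspond bijectively to the pairs $(v,i)$, so $\|\delta\|\le\varepsilon$.

\emph{The means are small.} Let $\hat z_a=f_i(u)\cdot t_v$, so that $z=\hat z+\delta$. The $d+1$ arcs into a fixed $v$ run through all colors and start in the part opposite to $v$; here we use that $X$ is bipartite and properly colored. The vectors $f_i(u)$ for these arcs thus form one whole simplex, and \eqref{eq:frame} gives $\sum_{a\text{ into }v}\hat z_a^2=\frac{d+1}d|t_v|^2$. Summing over $v$ and using \eqref{eq:split}, we get $\|\hat z\|^2=\|z\|^2-\Delta$. Since $\|\hat z\|\le\|z\|\le\|\hat z\|+\varepsilon$,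
\begin{equation}\label{eq:defect}
\Delta=(\|z\|-\|\hat z\|)(\|z\|+\|\hat z\|)\le2\varepsilon\|z\| .
\end{equation}

\emph{The field $t$ is nearly constant.} Let $uv$ be an edge of color $i$, with arcs $a$ from $u$ to $v$ and $a'$ from $v$ to $u$. Comparing \eqref{eq:split} with \eqref{eq:transfer} gives $f_i(u)\cdot(t_u-t_v)=\delta_a-\bar z_u$ and $f_i(v)\cdot(t_v-t_u)=\delta_{a'}-\bar z_v$. As $\{f_i(u),f_i(v)\}=\{\omega_i,\eta_i\}$,
\[|Q_i(t_u-t_v)|^2\le2\delta_a^2+2\delta_{a'}^2+2\bar z_u^2+2\bar z_v^2 .\]
Each vertex lies on $d+1$ edges, so summing and using \eqref{eq:defect} gives $\mathcal{P}_X(t)\le2\varepsilon^2+2\Delta\le2\varepsilon^2+4\varepsilon\|z\|$. Since $t$ has mean zero, the hypothesis yields $\sum_w|t_w|^2\le\gamma^{-1}(2\varepsilon^2+4\varepsilon\|z\|)$.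

\emph{Bounding $z$.} The last two bounds involve $\|z\|$ itself, but only to the first power. By \eqref{eq:split}, \eqref{eq:defect} and $\frac{d+1}d\le\frac32$,
\[\|z\|^2=\tfrac{d+1}d\sum_w|t_w|^2+\Delta\le\tfrac3\gamma\varepsilon^2+\beta\varepsilon\|z\| .\]
If $\|z\|>(\beta+1)\varepsilon$, then $\|z\|^2>\beta\varepsilon\|z\|+\varepsilon\|z\|\ge\beta\varepsilon\|z\|+(\beta+1)\varepsilon^2$, which contradicts the display because $\beta+1\ge3/\gamma$. So $\|z\|\le(\beta+1)\varepsilon$.

\emph{Bounding $x$.} By \eqref{eq:frame}, $\sum_{j\ne i}f_j(v)f_j(v)^t=\frac{d+1}dI-f_i(v)f_i(v)^t\ge\frac1dI$. For $a=\mathrm{in}_i(v)$, \eqref{eq:head} then gives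
\[|x_a|^2\le d\sum_{j\ne i}(f_j(v)\cdot x_a)^2\le 2d\sum_{j\ne i}\big(z_v(j)^2+\varepsilon_{ij}(v)^2\big).\]
In the sum over all pairs $(v,i)$ each $z_v(j)^2$ occurs $d$ times, so $\sum_a|x_a|^2\le2d^2\|z\|^2+2d\varepsilon^2\le\big(2d^2(\beta+1)^2+2d\big)\varepsilon^2$.
\end{proof}

\begin{remark}
A second simplex is needed. Suppose we took $\eta_i=\omega_i$. Let $\varphi$ be a function on $E(X)$ with sum zero at every vertex, let $z_w(j)$ be its value on the edge of color $j$ at $w$, define $t_w$ as in the proof, and put $x_a=t_v$ for every arc $a$ into $v$. If $ww'$ has color $j$, then $\omega_j\cdot(x_{\mathrm{in}_i(w)}-x_{\mathrm{out}_j(w)})=\omega_j\cdot(t_w-t_{w'})=z_w(j)-z_{w'}(j)=0$ by \eqref{eq:split}. So the energy vanishes on a space of dimension at least $|E(X)|-|V(X)|=\frac{d-1}2|V(X)|$, and the gap is zero once this exceeds $d$.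
\end{remark}

\section{Cubic bipartite expanders of every even order}\label{sec:expanders}

To apply Lemma~\ref{lem:arc} we need bipartite cubic graphs with a uniform spectral gap. Theorem~\ref{thm:main} concerns every large $n$, so their orders should leave only bounded gaps. For a multigraph $Y$ and a vector-valued function $f$ on $V(Y)$ let $\mathcal{D}_Y(f)=\sum_{ww'\in E(Y)}|f_w-f_{w'}|^2$.

\begin{lemma}\label{lem:expander}
There is $\lambda_*>0$ such that for every even $m\ge6$ there is a loopless bipartite $3$-regular multigraph $Y$ on $m$ vertices with $\mathcal{D}_Y(f)\ge\lambda_*\operatorname{Var}(f)$ for all vector-valued $f$.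
\end{lemma}

\begin{proof}
\emph{Orders $6\cdot2^h$.} A \emph{signing} of a graph with adjacency matrix $A$ is a splitting $A=A_++A_-$ into the adjacency matrices of the positive and the negative edges; the signed matrix is $A_s=A_+-A_-$. The associated \emph{$2$-lift} is the graph on two copies of the vertex set with adjacency matrix $\left(\begin{smallmatrix}A_+&A_-\\A_-&A_+\end{smallmatrix}\right)$. It acts as $A$ on vectors $(f,f)$ and as $A_s$ on vectors $(f,-f)$, so its spectrum is the union of the spectra of $A$ and $A_s$. A $2$-lift of a bipartite cubic graph is bipartite and cubic. Marcus, Spielman and Srivastava \cite{MSS} prove that every $k$-regular graph has a signing for which all eigenvalues of $A_s$ are at most $2\sqrt{k-1}$. Start from $Y_0=K_{3,3}$, with eigenvalues $3,0,0,0,0,-3$, and let $Y_{h+1}$ be the $2$-lift of $Y_h$ for such a signing. Then $Y_h$ is a bipartite cubic graph on $6\cdot2^h$ vertices, and its adjacency eigenvalues other than one copy of $3$, which belongs to the constant vector, are at most $2\sqrt2$. For scalar $f$ we have $\mathcal{D}_{Y_h}(f)=f^t(3I-A)f$,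 so $\mathcal{D}_{Y_h}(f)\ge\lambda\operatorname{Var}(f)$ with $\lambda=3-2\sqrt2$. Summing over coordinates gives the same for vector-valued $f$.

\emph{All even orders.} Let $6\cdot2^h\le m<12\cdot2^h$ and $\ell=(m-6\cdot2^h)/2<3\cdot2^h$. Since $Y_h$ has $9\cdot2^h\geq 2\ell$ edges, we can choose $2\ell$ distinct edges and group them into $\ell$ pairs. For each pair $u_1v_1,u_2v_2$, with $u_1,u_2$ in the same part, delete both edges, add two new vertices $u^*,v^*$, and add the edges $u_1v^*,u_2v^*,v^*u^*,u^*v_1,u^*v_2$. The result $Y$ is loopless and cubic on $m$ vertices, and it is bipartite with $u^*$ in the part of $u_1,u_2$ and $v^*$ in the part of $v_1,v_2$. It has a double edge when the edges of a pair share an endpoint, which is allowed.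

A deleted edge $u_iv_i$ is replaced by the path $u_iv^*u^*v_i$. The Cauchy--Schwarz inequality with weights $1,\sqrt2,1$ gives
\[|f_{u_i}-f_{v_i}|^2\le4\big(|f_{u_i}-f_{v^*}|^2+\tfrac12|f_{v^*}-f_{u^*}|^2+|f_{u^*}-f_{v_i}|^2\big).\]
The middle edge lies on two such paths and each other new edge on one, so $\mathcal{D}_{Y_h}(f)\le4\mathcal{D}_Y(f)$. With $\bar f$ the mean of $f$ over the old vertices, $\sum_{\mathrm{old}}|f_w-\bar f|^2\le\frac4\lambda\mathcal{D}_Y(f)$. For the new vertices, $|f_{v^*}-\bar f|^2\le2|f_{v^*}-f_{u_1}|^2+2|f_{u_1}-\bar f|^2$ and $|f_{u^*}-\bar f|^2\le2|f_{u^*}-f_{v_1}|^2+2|f_{v_1}-\bar f|^2$. The edges of $Y$ used here are distinct, and an old vertex is used at most three times, once for each of its edges in $Y_h$. So $\sum_{\mathrm{new}}|f_w-\bar f|^2\le2\mathcal{D}_Y(f)+6\sum_{\mathrm{old}}|f_w-\bar f|^2$. Altogether $\operatorname{Var}(f)\le\sum_w|f_w-\bar f|^2\le(28/\lambda+2)\mathcal{D}_Y(f)$, and $\lambda_*=(28/\lambda+2)^{-1}$ works.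
\end{proof}

By K\"onig's edge coloring theorem, a $k$-regular bipartite multigraph has a proper edge coloring with $k$ colors. We fix a proper $3$-coloring of each multigraph of Lemma~\ref{lem:expander}.

\section{Networks in all dimensions}\label{sec:alld}

Networks in orthogonal subspaces can be superimposed on a common vertex set; degrees and dimensions add, and the gap is the smaller of the two. One-dimensional pieces have no uniform gap, so the building blocks are the dimensions $2$ and $3$, the latter being needed once when $d$ is odd. For $d\in\{2,3\}$ and a pair of simplices as in \eqref{eq:simplices}, let $g^{(d)}=(g^{(d)}_i)_{i\geq1}$ be the sequence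
\[\omega_0,\dots,\omega_d,\eta_0,\dots,\eta_d,\omega_0,\dots\]
of period $2(d+1)$. The $2(d+1)$ labels occur equally often in an arc network $H(X)$, so its edges can be listed in rounds, one edge of each label per round, so that the $i$-th edge has direction $g^{(d)}_i$. We call this a \emph{cyclic enumeration}.

\subsection{Dimension two}

\begin{lemma}\label{lem:two}
Take the simplices of Section~\ref{sec:plane}. Any two consecutive terms of $g^{(2)}$ are linearly independent, and there is $c'>0$ such that for every even $m\ge6$ there is a $4$-regular direction network in $\mathbb{R}^2$ on $3m$ vertices with gap at least $c'$ and a cyclic enumeration.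
\end{lemma}

\begin{proof}
The lines spanned by $\omega_0,\omega_1,\omega_2,\eta_0,\eta_1,\eta_2$ have angles $0^\circ,120^\circ,60^\circ,90^\circ,30^\circ,150^\circ$ modulo $180^\circ$, so they are distinct. Let $X$ be a multigraph of Lemma~\ref{lem:expander} on $m$ vertices. Since $Q_i=I$ in the plane, $\mathcal{P}_X=\mathcal{D}_X$, and Lemma~\ref{lem:arc} applies to $H(X)$ with $\gamma=\lambda_*$.
\end{proof}

\subsection{Dimension three}

For an angle $\theta$ and a sign $\epsilon=\pm1$ let $v(\theta,\epsilon)=\big(\sqrt{2/3}\cos\theta,\sqrt{2/3}\sin\theta,\epsilon/\sqrt3\big)$. These are unit vectors, and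
\[v(\theta,\epsilon)\cdot v(\theta',\epsilon')=\tfrac23\cos(\theta-\theta')+\tfrac13\epsilon\epsilon' .\]
Let $\omega_0,\omega_1,\omega_2,\omega_3$ be $v(30^\circ,+)$, $v(300^\circ,-)$, $v(120^\circ,-)$, $v(210^\circ,+)$. The pairs $\omega_0,\omega_3$ and $\omega_1,\omega_2$ have equal signs and angles differing by $180^\circ$, so their products are $-\frac23+\frac13$. The other four pairs have opposite signs and angles differing by $\pm90^\circ$, so their products are $0-\frac13$. Let $\eta_i$ be obtained from $\omega_i$ by the rotation through $120^\circ$ about the third axis. The $\eta_i$ have the same Gram matrix, and $\omega_i\cdot\eta_i=\frac23\cos120^\circ+\frac13=0$. So \eqref{eq:simplices} holds. In coordinates,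
\[\begin{array}{ll}
\sqrt6\,\omega_0=(\sqrt3,1,\sqrt2), & \sqrt6\,\eta_0=(-\sqrt3,1,\sqrt2),\\
\sqrt6\,\omega_1=(1,-\sqrt3,-\sqrt2), & \sqrt6\,\eta_1=(1,\sqrt3,-\sqrt2),\\
\sqrt6\,\omega_2=(-1,\sqrt3,-\sqrt2), & \sqrt6\,\eta_2=(-1,-\sqrt3,-\sqrt2),\\
\sqrt6\,\omega_3=(-\sqrt3,-1,\sqrt2), & \sqrt6\,\eta_3=(\sqrt3,-1,\sqrt2).
\end{array}\]
The kernel of $Q_i$ is the line $\mathbb{R}\xi_i$ orthogonal to $\omega_i$ and $\eta_i$, where
\[\xi_0=(0,\sqrt2,-1),\quad\xi_1=(\sqrt2,0,1),\quad\xi_2=(\sqrt2,0,-1),\quad\xi_3=(0,\sqrt2,1);\]
in each case $\sqrt6\,\xi_i\cdot\omega_i$ and $\sqrt6\,\xi_i\cdot\eta_i$ equal $\pm(\sqrt2-\sqrt2)$. We have $|\xi_i|^2=3$, and the products $\xi_i\cdot\xi_j$ for $ij=01,02,03,12,13,23$ are $-1,1,1,1,1,-1$. For unit vectors $y,y'$ the nonzero eigenvalues of $yy^t+y'y'^t$ are among $1\pm y\cdot y'$. Hence $\frac13(\xi_i\xi_i^t+\xi_j\xi_j^t)$ has largest eigenvalue $\frac43$, and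
\begin{equation}\label{eq:twocolors}
Q_i+Q_j=2I-\tfrac13(\xi_i\xi_i^t+\xi_j\xi_j^t)\ge\tfrac23I\qquad(i\neq j).
\end{equation}
Also $\det(\xi_1,\xi_2,\xi_3)=\sqrt2\cdot\sqrt2+1\cdot2=4$, so $\xi_1,\xi_2,\xi_3$ are linearly independent.

The new difficulty is that one edge of $X$ controls only two of the three coordinates of $t_u-t_v$, so $\mathcal{P}_X$ is not the energy $\mathcal{D}_X$. By \eqref{eq:twocolors}, two parallel edges of different colors control all three. But if every edge of a $4$-regular $X$ is doubled, the underlying graph is a union of cycles and does not expand. We therefore use a small piece on which $\mathcal{P}$ forces $t$ to be nearly constant and which has six free edge slots. It behaves like a single vertex of degree six, and such pieces can be joined by pairs of edges along a cubic expander.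

The \emph{module} (Figure~\ref{fig:module}) has vertices $u_1,u_2,u_3\in U_\omega$ and $v_1,v_2,v_3\in U_\eta$. For $i=1,2,3$ the vertices $u_i,v_i$ are joined by two edges, of colors $0$ and $i$; further, $u_1v_2$ has color $3$, $u_3v_1$ has color $2$, and $u_2v_3$ has color $1$. The coloring is proper, and the colors missing at $u_1,u_2,u_3$ are $2,3,1$, while those missing at $v_1,v_2,v_3$ are $3,1,2$. So for each $c\in\{1,2,3\}$ there is exactly one vertex $u^{(c)}$ among the $u_i$ and exactly one vertex $v^{(c)}$ among the $v_i$ at which $c$ is missing.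

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\node[circle,draw,inner sep=1.5pt] (u1) at (120:1.4) {$u_1$};
\node[circle,draw,inner sep=1.5pt] (v1) at (60:1.4) {$v_1$};
\node[circle,draw,inner sep=1.5pt] (u3) at (0:1.4) {$u_3$};
\node[circle,draw,inner sep=1.5pt] (v3) at (300:1.4) {$v_3$};
\node[circle,draw,inner sep=1.5pt] (u2) at (240:1.4) {$u_2$};
\node[circle,draw,inner sep=1.5pt] (v2) at (180:1.4) {$v_2$};
\draw (u1) to[bend left=25] node[fill=white,inner sep=1pt] {$0$} (v1);
\draw (u1) to[bend right=25] node[fill=white,inner sep=1pt] {$1$} (v1);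
\draw (u3) to[bend left=25] node[fill=white,inner sep=1pt] {$0$} (v3);
\draw (u3) to[bend right=25] node[fill=white,inner sep=1pt] {$3$} (v3);
\draw (u2) to[bend left=25] node[fill=white,inner sep=1pt] {$0$} (v2);
\draw (u2) to[bend right=25] node[fill=white,inner sep=1pt] {$2$} (v2);
\draw (v1) -- node[fill=white,inner sep=1pt] {$2$} (u3);
\draw (v3) -- node[fill=white,inner sep=1pt] {$1$} (u2);
\draw (v2) -- node[fill=white,inner sep=1pt] {$3$} (u1);
\draw[dashed] (u1) -- (120:2.1); \node at (120:2.25) {$2$};
\draw[dashed] (v1) -- (60:2.1); \node at (60:2.25) {$3$};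
\draw[dashed] (u3) -- (0:2.1); \node at (0:2.25) {$1$};
\draw[dashed] (v3) -- (300:2.1); \node at (300:2.25) {$2$};
\draw[dashed] (u2) -- (240:2.1); \node at (240:2.25) {$3$};
\draw[dashed] (v2) -- (180:2.1); \node at (180:2.25) {$1$};
\end{tikzpicture}
\caption{The module used in dimension three: a hexagon with alternate edges doubled, properly colored by $0,1,2,3$. The dashed slot at each vertex carries the one color missing there; each of the colors $1,2,3$ is missing at exactly one $u_i$ and exactly one $v_i$.}
\label{fig:module}
\end{figure}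

Suppose the projected energy of $t$ on the module vanishes. The double edges and \eqref{eq:twocolors} give $t_{u_i}=t_{v_i}=:y_i$. The single edges give $y_1-y_2\in\mathbb{R}\xi_3$, $y_3-y_1\in\mathbb{R}\xi_2$ and $y_2-y_3\in\mathbb{R}\xi_1$. These three vectors sum to zero and $\xi_1,\xi_2,\xi_3$ are independent, so $y_1=y_2=y_3$. Thus the projected energy of the module is one fixed positive semidefinite form on $(\mathbb{R}^3)^6$ whose kernel consists of the constant maps. If $\mu>0$ is its least nonzero eigenvalue and $\tau$ is the mean of the six values of $t$, then the energy is at least $\mu\sum_{w}|t_w-\tau|^2$, because $t-\tau$ is the component of $t$ orthogonal to the constants.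

\begin{lemma}\label{lem:three}
Take the simplices above. Any three consecutive terms of $g^{(3)}$ are linearly independent, and there is $c''>0$ such that for every even $m\ge6$ there is a $6$-regular direction network in $\mathbb{R}^3$ on $24m$ vertices with gap at least $c''$ and a cyclic enumeration.
\end{lemma}

\begin{proof}
\emph{Independence.} Three distinct vectors of one simplex have Gram matrix $\frac43(I-\frac14J)$ of size $3$, with eigenvalues $\frac43,\frac43,\frac13$, so they are independent. The mixed triples are $(\omega_2,\omega_3,\eta_0)$, $(\omega_3,\eta_0,\eta_1)$, $(\eta_2,\eta_3,\omega_0)$ and $(\eta_3,\omega_0,\omega_1)$. Since $\sqrt6(\eta_0-\omega_3)=\sqrt6(\omega_0-\eta_3)=(0,2,0)$, the pair $\omega_3,\eta_0$ spans the plane generated by $(0,1,0)$ and $(-\sqrt3,0,\sqrt2)$, and the pair $\eta_3,\omega_0$ spans the plane generated by $(0,1,0)$ and $(\sqrt3,0,\sqrt2)$. Every vector $(y_1,y_2,y_3)$ in either plane has $2y_1^2=3y_3^2$. After scaling by $\sqrt6$, the remaining vectors $\omega_2,\eta_1,\eta_2,\omega_1$ have $y_1^2=1$ and $y_3^2=2$, so none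 of them lies in either plane.

\emph{The multigraph $X$.} Let $Y$ be a multigraph of Lemma~\ref{lem:expander} on $m$ vertices, with parts $P,P'$ and colors $1,2,3$, read cyclically so that $3+1=1$. Place a copy of the module at each vertex $\alpha$ of $Y$, marked by the subscript $\alpha$. For each edge $\alpha\alpha'$ of $Y$ of color $c$, with $\alpha\in P$ and $\alpha'\in P'$, add two \emph{connecting edges}: $u^{(c)}_\alpha v^{(c)}_{\alpha'}$ of color $c$, and $v^{(c+1)}_\alpha u^{(c+1)}_{\alpha'}$ of color $c+1$. A vertex $\alpha\in P$ has one edge of each color $c$, and this edge fills the slots of $u_\alpha^{(c)}$ and $v_\alpha^{(c+1)}$; as $c$ runs through $1,2,3$, each of the six slots is filled once, with its missing color. The same holds for $\alpha'\in P'$ with the slots of $v^{(c)}_{\alpha'}$ and $u^{(c+1)}_{\alpha'}$. So $X$ is loopless, $4$-regular, properly colored by $0,1,2,3$, and bipartite with all $u$'s in $U_\omega$ and all $v$'s in $U_\eta$. It has $6m$ vertices, and $H(X)$ has $24m$.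

\emph{The hypothesis of Lemma~\ref{lem:arc}.} Let $t:V(X)\to\mathbb{R}^3$, let $\tau_\alpha$ be its mean on the module at $\alpha$, and let $\alpha(w)$ be the module containing $w$. Summing the module bound gives $\sum_w|t_w-\tau_{\alpha(w)}|^2\le\mu^{-1}\mathcal{P}_X(t)$. For a connecting edge $ww'$ of color $i$ between the modules at $\alpha$ and $\alpha'$, write $\tau_\alpha-\tau_{\alpha'}=(\tau_\alpha-t_w)+(t_w-t_{w'})+(t_{w'}-\tau_{\alpha'})$; then
\[|Q_i(\tau_\alpha-\tau_{\alpha'})|^2\le3\big(|t_w-\tau_\alpha|^2+|Q_i(t_w-t_{w'})|^2+|t_{w'}-\tau_{\alpha'}|^2\big).\]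
The two connecting edges over an edge of $Y$ have different colors, so by \eqref{eq:twocolors} the sum of their left-hand sides is at least $\frac23|\tau_\alpha-\tau_{\alpha'}|^2$. Each $w$ lies on exactly one connecting edge, so $\frac23\mathcal{D}_Y(\tau)\le3(1+\mu^{-1})\mathcal{P}_X(t)$. With $\bar\tau$ the mean of the $\tau_\alpha$, Lemma~\ref{lem:expander} gives
\[\operatorname{Var}(t)=\sum_w|t_w-\tau_{\alpha(w)}|^2+6\sum_\alpha|\tau_\alpha-\bar\tau|^2\le\Big(\mu^{-1}+\frac{27}{\lambda_*}(1+\mu^{-1})\Big)\mathcal{P}_X(t).\]
The constant does not depend on $m$, and Lemma~\ref{lem:arc} applies.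
\end{proof}

\subsection{Direct sums}

\begin{proof}[Proof of Proposition~\ref{prop:network}]
Write $\mathbb{R}^d$ as an orthogonal sum of subspaces $W_l$, $1\le l\le\lfloor d/2\rfloor$, of dimensions $d_l$, where all $d_l=2$ if $d$ is even, and one $d_l=3$ and the others equal $2$ if $d$ is odd. Identify $W_l$ isometrically with $\mathbb{R}^{d_l}$. Put $\nu=6$ for even $d$ and $\nu=48$ for odd $d$, and let $N=\nu K$ with $K\ge3$. For each $l$ choose a network $H_l$ in $W_l$ on exactly $N$ vertices: for even $d$ use Lemma~\ref{lem:two} with $m=2K$; for odd $d$ use Lemma~\ref{lem:three} with $m=2K$ for the three-dimensional block and Lemma~\ref{lem:two} with $m=16K$ for the others, noting that $24\cdot2K=3\cdot16K=48K$.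

Identify all the vertex sets with one set $B$, and let $H$ have the disjoint union of the edge sets. It is loopless and regular of degree $\sum_l2d_l=2d$. If $x^{(l)}$ is the projection of $x$ to $W_l$, then $\mathcal{E}_H(x)=\sum_l\mathcal{E}_{H_l}(x^{(l)})$ and $\operatorname{Var}(x)=\sum_l\operatorname{Var}(x^{(l)})$. So $H$ has gap at least $c=\min(c',c'')$.

To define $(g_j)$, partition the residues modulo $d$ into sets of sizes $d_l$, one for each block, and let $j^l_1<j^l_2<\cdots$ be the positive integers whose residue belongs to block $l$. Put $g_{j^l_i}=g^{(d_l)}_i\in W_l$. Any $d$ consecutive integers contain each residue once, so they contain $d_l$ consecutive members of the sequence $(j^l_i)_i$. The corresponding vectors form a basis of $W_l$ by Lemmas~\ref{lem:two} and~\ref{lem:three}, and together these bases form a basis of $\mathbb{R}^d$. Next, $j^l_{i+24d_l}=j^l_i+24d$, and $24d_l$ is $48$, a multiple of the period $6$ of $g^{(2)}$, or $72$, a multiple of the period $8$ of $g^{(3)}$; hence $g_{j+24d}=g_j$. Finally, the integers $1,\dots,dN$ contain exactly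 $d_lN=|E(H_l)|$ members of $(j_i^l)_i$. Letting $e_{j_i^l}$ be the $i$-th edge in the cyclic enumeration of $H_l$ gives the required enumeration of $E(H)$.
\end{proof}

\section{From networks to frameworks}\label{sec:frameworks}

Fix $d\ge2$ and the data $c,\nu,(g_j)$ of Proposition~\ref{prop:network}. Let $\sigma$ be the minimum over $j\ge1$ of the least eigenvalue of $\sum_{i=j}^{j+d-1}g_ig_i^t$. Each of these matrices is positive definite, and by periodicity there are finitely many of them, so $\sigma>0$ depends only on $d$, and
\begin{equation}\label{eq:sigma}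
\sigma|y|^2\le\sum_{i=j}^{j+d-1}(y\cdot g_i)^2\qquad(y\in\mathbb{R}^d,\ j\ge1).
\end{equation}

\subsection{The graph and its placement}

Let $(H,q)$ be a network from Proposition~\ref{prop:network}, with vertex set $B$ of size $N=\nu K$ and $M=dN$ edges. The directions of $H$ need not come from positions of $B$. We avoid the problem by placing all of $B$ at the origin and subdividing each edge $e_j$ by a new vertex $a_j$ on the ray through $g_j$; both halves of $e_j$ then have direction $\pm g_j$. Each $a_j$ brings $d$ new unknowns and has room for $2d-2$ more edges. Its two edges to $B$ control its component along $g_j$, and the new edges must control $d-1$ further components.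

Take $d=2$. Join the $a_j$ in a cycle, in the order of the enumeration. If $a_j$ is much closer to the origin than $a_{j-1}$, then the edge $a_{j-1}a_j$ has direction close to $g_{j-1}$, and it transfers the component along $g_{j-1}$ from $a_{j-1}$ to $a_j$. Together with the component along $g_j$ this determines $x_{a_j}$. Errors do not accumulate along the cycle, because the transferred component of $x_{a_{j-1}}$ is the one that is tied directly to $B$. Only $a_1$ has no predecessor farther out; it keeps one free component, and this is paid for by the one-dimensional space of rotations that $a_2(G)$ discounts.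

In general, let $G$ have vertex set $B\cup\{a_1,\dots,a_M\}$. Join $a_j$ to both endpoints of $e_j$, and join $a_i$ to $a_j$ when $i-j\equiv\pm1,\dots,\pm(d-1)\pmod M$. The endpoints of $e_j$ are distinct since $H$ is loopless, parallel edges of $H$ give different vertices $a_j$, and the $2d-2$ residues are distinct and nonzero since $M\ge18d>2(d-1)$. So $G$ is simple, each $b\in B$ has degree $2d$, and each $a_j$ has degree $2+(2d-2)$. Thus $G$ is $2d$-regular on $(d+1)N$ vertices.

For $0<s<1$ put $p_s(b)=0$ for $b\in B$ and $p_s(a_j)=s^jg_j$. No two vertices of $B$ are adjacent, so their coincidence is harmless. An edge $a_jb$ has direction $\pm g_j$. For $i<j$, the vector $p_s(a_i)-p_s(a_j)=s^i(g_i-s^{j-i}g_j)$ is nonzero, and its direction tends to $g_i$ as $s\to0$. The limit directions define a network on $G$ with energy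
\begin{equation}\label{eq:E0}
\mathcal{E}_0(x)=\sum_{j=1}^M\sum_{b\in e_j}\big((x_b-x_{a_j})\cdot g_j\big)^2+\sum_{i<j,\ a_ia_j\in E(G)}\big((x_{a_i}-x_{a_j})\cdot g_i\big)^2 .
\end{equation}
Let $S$ be the space of all $x:V(G)\to\mathbb{R}^d$ with $\sum_{b\in B}x_b=0$ and $x_{a_j}\in\operatorname{span}(g_1,\dots,g_j)$ for $1\le j\le d-1$. The first condition removes translations, and the others remove the components of the first vertices that have too few predecessors. The codimension of $S$ is $d+\sum_{j=1}^{d-1}(d-j)=d+\binom d2=D$, exactly the number allowed.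

\begin{lemma}\label{lem:S}
For $x\in S$ we have $\sum_{v\in V(G)}|x_v|^2\le C\,\mathcal{E}_0(x)$, where $C=\frac2c+\frac2\sigma\big(\frac{4d^2}c+d+1\big)$.
\end{lemma}

\begin{proof}
Write $\mathcal{E}_0=\mathcal{E}_0(x)$.

\emph{The vertices of $B$.} For $e_j=bb'$,
\[\big((x_b-x_{b'})\cdot g_j\big)^2\le2\big((x_b-x_{a_j})\cdot g_j\big)^2+2\big((x_{b'}-x_{a_j})\cdot g_j\big)^2 .\]
So $\mathcal{E}_H(x|_B)\le2\mathcal{E}_0$. Since $x|_B$ has mean zero and $H$ has gap at least $c$, we get $\sum_b|x_b|^2\le\frac2c\mathcal{E}_0$.

\emph{The radial components.} Let $y_j=x_{a_j}\cdot g_j$. For each endpoint $b$ of $e_j$ we have $y_j=x_b\cdot g_j-(x_b-x_{a_j})\cdot g_j$, so $y_j^2\le2|x_b|^2+2((x_b-x_{a_j})\cdot g_j)^2$. Average over the two endpoints and sum over $j$. Each $b$ lies on $2d$ edges, so $\sum_jy_j^2\le2d\sum_b|x_b|^2+\mathcal{E}_0\le\big(\frac{4d}c+1\big)\mathcal{E}_0$.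

\emph{The vertices $a_j$.} Let $I_j=\{i:\max(1,j-d+1)\le i\le j\}$. For $i\in I_j$ we have $x_{a_j}\cdot g_i=y_i+\theta_{ij}$ with $\theta_{ij}=(x_{a_j}-x_{a_i})\cdot g_i$. Here $\theta_{jj}=0$, and for $i<j$ the vertices $a_i,a_j$ are adjacent and $\theta_{ij}^2$ is a term of \eqref{eq:E0}. We claim that
\begin{equation}\label{eq:aj}
\sigma|x_{a_j}|^2\le\sum_{i\in I_j}(x_{a_j}\cdot g_i)^2\le2\sum_{i\in I_j}y_i^2+2\sum_{i\in I_j}\theta_{ij}^2 .
\end{equation}
Only the first inequality needs proof. For $j\ge d$ it is \eqref{eq:sigma}. For $j<d$ let $A_j$ be the matrix with columns $g_1,\dots,g_j$. The matrix $A_d$ is square and $A_dA_d^t\ge\sigma I$, so $A_d^tA_d\ge\sigma I$, and its principal submatrix $\Gamma=A_j^tA_j$ satisfies $\Gamma\ge\sigma I$, hence $\Gamma^2\ge\sigma\Gamma$. As $x\in S$, we can write $x_{a_j}=A_j\zeta$ with $\zeta\in\mathbb{R}^j$, and then $\sum_{i\le j}(x_{a_j}\cdot g_i)^2=\zeta^t\Gamma^2\zeta\ge\sigma\,\zeta^t\Gamma\zeta=\sigma|x_{a_j}|^2$.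

Sum \eqref{eq:aj} over $j$. Each $i$ lies in at most $d$ of the sets $I_j$, so $\sigma\sum_j|x_{a_j}|^2\le2d\sum_iy_i^2+2\mathcal{E}_0\le2\big(\frac{4d^2}c+d+1\big)\mathcal{E}_0$. Adding the bound for $B$ completes the proof.
\end{proof}

By Lemmas~\ref{lem:limit} and~\ref{lem:S}, $a_d(G)\ge1/C$, and $C$ depends only on $d$. These graphs exist on $(d+1)\nu K$ vertices for all $K\ge3$, which already disproves the conjecture for $d\ge2$. The $\binom d2$ edges $a_ia_j$ with $j-i>d-1$, which close up the cyclic pattern, were not used in the estimate; they only make $G$ regular.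

\subsection{All large orders}

It remains to add a bounded number of vertices while keeping the degree $2d$. A new vertex of degree $2d$ can be inserted by subdividing $d$ disjoint edges with one common vertex. If the new vertex lies on the line of each subdivided edge, each old term of the energy is still controlled, and if the $d$ lines are independent, the new vertex is held in place. All edges $a_jb$ pass through the origin, so we put the new vertex there. A vertex $b$ adjacent to it must then leave the origin, since an edge of length zero has $d_{uv}=0$; we move it along the required line by an amount smaller than all other scales.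

\begin{proof}[Proof of Theorem~\ref{thm:main} for $d\geq2$]
Put $r_0=(d+1)\nu$. Write $n=r_0K+r$ with $0\le r<r_0$, and choose $n_d$ so large that $n\ge n_d$ implies $K\ge3$ and $\lfloor N/24\rfloor\ge2d^2r_0$, where $N=\nu K$. Let $H,B,M,G$ be as above.

For $1\le l\le r$ and $1\le i\le d$ we choose an index $j(l,i)\le M$ with $g_{j(l,i)}=g_i$ and an endpoint $b(l,i)$ of $e_{j(l,i)}$, such that all $j(l,i)$ are distinct and all $b(l,i)$ are distinct. Make the choices one at a time. By periodicity, $g_j=g_i$ for at least $\lfloor dN/(24d)\rfloor=\lfloor N/24\rfloor$ indices $j\le M$. At each stage fewer than $dr_0$ vertices of $B$ have been chosen, and they lie on fewer than $2d^2r_0$ edges of $H$, among them all edges chosen so far. So some $j$ with $g_j=g_i$ has an edge $e_j$ containing no chosen vertex; take this $j$ and either endpoint.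

Form $G'$ from $G$ by deleting the edges $a_{j(l,i)}b(l,i)$, adding vertices $w_1,\dots,w_r$, and joining $w_l$ to $a_{j(l,i)}$ and to $b(l,i)$ for $i=1,\dots,d$. The $2d$ neighbors of $w_l$ are distinct and all old degrees are unchanged, so $G'$ is simple and $2d$-regular on $n$ vertices.

Put $p'_s(a_j)=s^jg_j$, $p'_s(w_l)=0$, $p'_s(b(l,i))=s^{M+1}g_i$, and $p_s'(b)=0$ for all other $b\in B$. The edges $w_la_{j(l,i)}$ and $w_lb(l,i)$ have direction $\pm g_i$. A remaining edge $a_jb$ has the direction of $g_j$ or of $g_j-s^{M+1-j}g_i$ for some $i$, and this tends to $g_j$ because $j\le M$. The edges $a_ia_j$ are placed as before. The limit energy $\mathcal{E}_0'$ is therefore obtained from \eqref{eq:E0} by replacing, for each $(l,i)$, the term $((x_b-x_{a_j})\cdot g_i)^2$ with $b=b(l,i)$, $j=j(l,i)$ by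
\[\big((x_{w_l}-x_{a_j})\cdot g_i\big)^2+\big((x_{w_l}-x_b)\cdot g_i\big)^2\ \ge\ \tfrac12\big((x_b-x_{a_j})\cdot g_i\big)^2 .\]
Hence $\mathcal{E}'_0(x)\ge\frac12\mathcal{E}_0(x|_{V(G)})$. Let $S'$ be the space of $x:V(G')\to\mathbb{R}^d$ with $x|_{V(G)}\in S$; it has codimension $D$. For $x\in S'$, Lemma~\ref{lem:S} gives $\sum_{v\in V(G)}|x_v|^2\le2C\mathcal{E}_0'(x)$. By \eqref{eq:sigma} with $j=1$,
\[\sigma|x_{w_l}|^2\le\sum_{i=1}^d(x_{w_l}\cdot g_i)^2\le2\sum_{i=1}^d\Big[\big((x_{w_l}-x_{b(l,i)})\cdot g_i\big)^2+|x_{b(l,i)}|^2\Big].\]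
The vertices $b(l,i)$ are distinct, so $\sigma\sum_l|x_{w_l}|^2\le2\mathcal{E}_0'(x)+2\sum_b|x_b|^2\le(2+4C)\mathcal{E}'_0(x)$. Lemma~\ref{lem:limit} now gives
\[a_d(G')\ge c_d:=\Big(2C+\frac{2+4C}{\sigma}\Big)^{-1}>0,\]
and $c_d$ depends only on $d$.
\end{proof}

\section{Higher degrees}\label{sec:degree}

Adding edges cannot decrease $a_d$: if $G\subseteq G^+$ have the same vertex set, then $L(G^+,p)-L(G,p)$ is positive semidefinite for every $p$ by \eqref{eq:form}, so $a_d(G^+)\ge a_d(G)$ by Lemma~\ref{lem:eig}(b). It therefore suffices to extend the graphs of Theorem~\ref{thm:main} to $k$-regular graphs. We use Dirac's theorem: a simple graph on $n\ge3$ vertices with minimum degree at least $n/2$ has a Hamilton cycle.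

\begin{proof}[Proof of Theorem~\ref{thm:degree}(b)]
Let $k\ge2d$ and $r=k-2d$. Let $n\ge\max(n_d,2k+2)$ with $kn$ even; then $rn$ is even. Let $G$ be a $2d$-regular graph on $n$ vertices with $a_d(G)\ge c_d$. Its complement is $(n-1-2d)$-regular. After the removal of $h\le\lfloor r/2\rfloor$ edge-disjoint Hamilton cycles, the complement is regular of degree $n-1-2d-2h\ge n-1-k\ge n/2$, so by Dirac's theorem it contains a further Hamilton cycle. Remove $\lfloor r/2\rfloor$ Hamilton cycles one after another and add their edges to $G$. If $r$ is odd, then $n$ is even; take one more Hamilton cycle and add every second edge of it, a perfect matching. The resulting simple graph $G^+\supseteq G$ is $k$-regular, and $a_d(G^+)\ge a_d(G)\ge c_d$.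
\end{proof}

\begin{thebibliography}{9}

\bibitem{LNPR}
Alan Lew, Eran Nevo, Yuval Peled, Orit E. Raz,
\emph{On the $d$-dimensional algebraic connectivity of graphs},
arXiv:2205.05530 (2022).

\bibitem{MSS}
Marcus, Spielman and Srivastava,
\emph{Interlacing families I},
Ann. of Math. 182 (2015).

\end{thebibliography}
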